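# Chains of residually free quotients and the ordinal $\omega^\omega$

## Marked quotients: the abelian and the two-generator case

Take a group with $k$ chosen generators, pass to a proper quotient, then to a proper quotient of that, and so on, but insist that every group in the chain is residually free. Every such chain is finite. How long can it be? "How long" will be measured by an ordinal, and we begin where this ordinal can be computed on the spot.

**Definition (marked groups).** A $k$-marked group is a pair $(G,(s_1,\dots,s_k))$ where $(s_1,\dots,s_k)$ generates $G$; equivalently, it is a normal subgroup $N_G$ of the free group $F_k$, with $G=F_k/N_G$. We say that $(H,T)$ is a quotient of $(G,S)$ if $s_i\mapsto t_i$ extends to an epimorphism $G\to H$, that is, if $N_G\subseteq N_H$. It is a proper quotient if moreover $N_G\ne N_H$.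

For instance, $\mathbb Z$ is $1$-marked by $(1)$ and $2$-marked by $(2,3)$; in the second case $N_G$ is the kernel of $F_2\to\mathbb Z$, $x_1\mapsto2$, $x_2\mapsto 3$.

**Definition (residually free, fully residually free).** A group is residually free if every non-identity element has a non-identity image in some free quotient. It is fully residually free if, for any finitely many non-identity elements, one homomorphism to a free group keeps all of them nontrivial. Finitely generated (f.g.) fully residually free groups are called limit groups.

The group $\mathbb Z^2$ is fully residually free: given finitely many nonzero vectors $(i,j)$, the map $(i,j)\mapsto i+mj$ to $\mathbb Z$ kills none of them for suitable $m$. The group $\langle x,y\rangle\times\langle z\rangle\cong F_2\times\mathbb Z$ is residually free (use the two projections), but not fully residually free. Indeed, if a homomorphism $\varphi$ to a free group has $\varphi(z)\neq1$, then $\varphi(x)$ and $\varphi(y)$ lie in the centralizer of $\varphi(z)$, which is cyclic, so $\varphi([x,y])=1$. We cannot keep both $z$ and $[x,y]$ alive.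

We use these textbook facts about free groups.

1. (F1) Subgroups of free groups are free, and the free group $F$ of rank $2$ (fixed from now on) contains free subgroups of every finite rank.
2. (F2) In a free group the centralizer of an element $g\ne1$ is infinite cyclic. Hence two commuting nontrivial elements $x,y$ have the same centralizer: the centralizer of $x$ is abelian and contains $y$, so it is contained in that of $y$, and conversely.
3. (F3) (Hopf property) An epimorphism between free groups of the same finite rank is an isomorphism.
4. (F4) Two non-commuting elements of a free group freely generate a free group of rank $2$. Indeed they generate a free group, of rank at most $2$ and not at most $1$; by (F3) they form a basis of it.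

By (F1), a f.g. group $G$ is residually free if and only if every $g\neq1$ in $G$ survives under some homomorphism $G\to F$: a free quotient of $G$ is f.g. free, so embeds in $F$, and conversely images in $F$ are free. In the same way, for f.g. groups the target in "fully residually free" may be taken to be $F$. Also, if $F_k/N_1$ and $F_k/N_2$ are residually free, so is $F_k/(N_1\cap N_2)$: an element outside $N_1\cap N_2$ lies outside one of the $N_i$ and survives in a free quotient of $F_k/N_i$.

**Definition (rank).** Since free groups are equationally noetherian, for each $k$ there is no infinite sequence of $k$-marked residually free groups each of which is a proper quotient of the previous one. So we may define, for a $k$-marked residually free group $G$,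
$$\mathrm{rk}(G)=\sup\{\mathrm{rk}(H)+1 : H \text{ a proper } k\text{-marked residually free quotient of } G\},\qquad \sup\emptyset=0.$$
The ordinal rank of the lattice of residually free groups is the supremum of $\mathrm{rk}(G)$ over all $k\ge1$ and all $k$-marked residually free $G$.

Proper marked quotients of $G$ correspond to nontrivial normal subgroups of $G$, so $\mathrm{rk}(G)$ does not depend on the marking. Two more facts will be used constantly.

1. (R1) If $H$ is a quotient of $G$, then $\mathrm{rk}(H)\le\mathrm{rk}(G)$, because proper quotients of $H$ are proper quotients of $G$.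
2. (R2) If $\theta$ is an ordinal-valued function with $\theta(H)<\theta(G)$ whenever $H$ is a proper quotient of $G$, then $\mathrm{rk}(G)\le\theta(G)$ for all $G$. By well-founded induction we may assume $\mathrm{rk}(H)\le\theta(H)$ for all proper quotients $H$ of $G$; then $\mathrm{rk}(H)+1\le\theta(H)+1\le\theta(G)$, and we take the supremum.

**Proposition 1.** $\mathrm{rk}(\mathbb Z^m)=m$ for all $m\ge0$; $\mathrm{rk}(F_1)=1$; $\mathrm{rk}(F_2)=3$.

**Proof.** A residually free group is torsion-free, since free groups are. So a f.g. abelian residually free group is some $\mathbb Z^m$, and every $\mathbb Z^m$ is residually free by its coordinate maps. The residually free quotients of $\mathbb Z^m$ are therefore groups $\mathbb Z^j$. A proper one has $j<m$, because a nontrivial kernel has positive rank, and every $j<m$ occurs. By induction $\mathrm{rk}(\mathbb Z^m)=\sup\{j+1:j<m\}=m$. In particular $\mathrm{rk}(F_1)=\mathrm{rk}(\mathbb Z)=1$.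

Now let $G$ be a nonabelian $2$-marked residually free group. Then $[s_1,s_2]\neq1$, and some homomorphism $G\to F$ does not kill it. Its image is a nonabelian free group with two generators, so it is free of rank $2$. The composite of $F_2\to G$ with this map is an epimorphism between free groups of rank $2$, hence injective by (F3), so $N_G=1$. Thus the proper residually free quotients of $F_2$ are abelian: they are $\mathbb Z^2$, $\mathbb Z$ and $1$, of ranks $2$, $1$, $0$. So $\mathrm{rk}(F_2)=3$. $\square$

With two generators there is nothing between $F_2$ and the abelian world. What changes when there is a third generator?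

## Three generators: the group $\mathbb Z^2*\mathbb Z$ has infinite rank

For $r\ge3$ put
$$E_r=\langle a,t\mid[a,t]\rangle*\langle c_1,\dots,c_{r-2}\rangle\cong\mathbb Z^2*F_{r-2},$$
and for $m\in\mathbb Z$ let $\varphi_m:E_r\to\langle a\rangle*\langle c_1,\dots,c_{r-2}\rangle=F_{r-1}$ send $t\mapsto a^m$ and fix the other generators.

**Lemma 2.** For every $g\neq1$ in $E_r$ we have $\varphi_m(g)\ne1$ for all but finitely many $m$. Hence $E_r$ is fully residually free. It is nonabelian, and each $\varphi_m$ is onto and not injective.

**Proof.** Write $g$ in free-product normal form, with syllables alternately from $\mathbb Z^2$ and $F_{r-2}$. The syllables from $F_{r-2}$ are fixed by $\varphi_m$. A syllable $a^it^j\ne1$ goes to $a^{i+mj}$, which is trivial for at most one $m$: for no $m$ if $j=0$ (then $i\neq0$), and for at most one if $j\neq0$. Away from finitely many $m$ the image is therefore in normal form in $\langle a\rangle*\langle c_1,\dots,c_{r-2}\rangle$ with nontrivial syllables, so it is nontrivial. For finitely many elements $g$, exclude finitely many $m$ for each. Finally $a$ and $c_1$ do not commute, $\varphi_m$ is clearly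 onto, and it kills $ta^{-m}\ne1$. $\square$

Let $E=E_3$, $c=c_1$ and $K_m=\ker\varphi_m$, so $E/K_m\cong F_2$. We intersect these kernels. If we did this in $\mathbb Z^2=\langle a,t\rangle$ alone, with the maps $t\mapsto a^m$ to $\mathbb Z$, the game would be over at once: the kernels are $\langle ta^{-1}\rangle$, $\langle ta^{-2}\rangle,\dots$, and the first two already meet trivially. In $E$ there is a commutator to help:
$$[\,ta^{-1},\;c\,(ta^{-2})\,c^{-1}\,]\in K_1\cap K_2,\qquad \varphi_3:\ \mapsto [a^2,cac^{-1}]\ne1 .$$
So $K_1\cap K_2\not\subseteq K_3$. The next two lemmas say that this always happens.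

**Lemma 3.** Let $L$ be nonabelian and fully residually free, and let $x,y\in L\setminus\{1\}$. Then $[x,zyz^{-1}]\neq1$ for some $z\in L$.

**Proof.** Choose $a,b\in L$ with $[a,b]\ne1$, and a homomorphism $\varphi$ from $L$ to a free group that kills none of $x,y,[a,b]$. Suppose that $[x,zyz^{-1}]=1$ for all $z\in L$. Then all the elements $\varphi(z)\varphi(y)\varphi(z)^{-1}$ lie in the centralizer of $\varphi(x)$, which is cyclic. So they commute with each other, and in particular (take $z=1$ for one of them) with $\varphi(y)$.

Let $r$ generate the centralizer of $\varphi(y)$. The centralizer of $\varphi(z)\varphi(y)\varphi(z)^{-1}$ is generated by $\varphi(z)r\varphi(z)^{-1}$, and by (F2) the two centralizers coincide. So $\varphi(z)r\varphi(z)^{-1}=r^{\pm1}$. The sign $-1$ is impossible: if $uru^{-1}=r^{-1}$ then $u\neq1$, since $r\neq r^{-1}$, and $u^2\neq 1$ commutes with $r$. Thus $u$ and $r$ both lie in the cyclic centralizer of $u^2$, so they commute and $r=r^{-1}$, a contradiction. Hence $\varphi(L)$ centralizes $r$ and is abelian by (F2), contradicting $\varphi([a,b])\ne1$. $\square$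

**Lemma 4.** Let $f:\Gamma\to L$ be an epimorphism onto a nonabelian fully residually free group, and let $N_1,\dots,N_q$ be normal subgroups of $\Gamma$ with $f(N_i)\neq1$ for all $i$. Then $f(N_1\cap\dots\cap N_q)\ne1$.

**Proof.** By induction on $q$ it suffices to treat $q=2$. Take $x\in N_1$ and $y\in N_2$ with $f(x),f(y)\neq1$. By Lemma 3 and surjectivity there is $z\in\Gamma$ with $f([x,zyz^{-1}])\neq1$. As $N_1,N_2$ are normal, $[x,zyz^{-1}]\in N_1\cap N_2$. $\square$

**Proposition 5.** $\mathrm{rk}(E)\ge\omega$.

**Proof.** Let $D_n=K_1\cap\dots\cap K_n$ and $G_n=E/D_n$, a residually free group. For $i\le n$ we have $\varphi_{n+1}(ta^{-i})=a^{n+1-i}\neq1$, so $\varphi_{n+1}(K_i)\ne1$. By Lemma 4 with $f=\varphi_{n+1}$, we get $\varphi_{n+1}(D_n)\neq1$, that is, $D_{n+1}\subsetneq D_n$. So $G_n$ is a proper quotient of $G_{n+1}$, whence $\mathrm{rk}(G_n)\ge n$ for all $n$ by induction. All $G_n$ are proper quotients of $E$, since $D_n\neq1$. So $\mathrm{rk}(E)\ge\omega$. $\square$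

## Theorems A and B

The problem of determining the ordinal rank is from Emmanuel Rauzy, "Residual properties of finitely generated groups in the Weihrauch lattice", arXiv:2605.30138 (2026). The lower bound $\omega$ is among the known results. For the lattice of marked limit groups, with rank defined in the same way, Louder proved that the rank is $\omega$; his theorem is not used below. For residually free groups the answer is $\omega^\omega$.

**Theorem A.** The supremum of $\mathrm{rk}(G)$ over all $k\ge1$ and all $k$-marked residually free groups $G$ is $\omega^\omega$. Precisely, $\omega^{2k-4}\le\mathrm{rk}(F_k)$ for $k\ge2$, and $\mathrm{rk}(G)\le\omega^{3k}$ for every $k$-marked residually free $G$.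

In particular the supremum is not attained.

**Theorem B.**

1. The ordinals occurring as $\mathrm{rk}(G)$, $G$ marked residually free, are exactly the ordinals $<\omega^\omega$.
2. For $k\ge3$, the maximal rank of a $k$-marked residually free group, which is $\mathrm{rk}(F_k)$, satisfies $\omega^{2k-4}\le\mathrm{rk}(F_k)\le\omega^{3k-6}$.
3. $\mathrm{rk}(F_1)=1$, $\mathrm{rk}(F_2)=3$, $\mathrm{rk}(F_3)=\omega^2$.

The upper bound for $k=3$ in part 3 uses a published classification of $3$-generated limit groups, quoted when we need it; nothing else does. The exact value of $\mathrm{rk}(F_k)$ for $k\geq4$ is not determined here.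

## Counting components of homomorphism varieties

The aim of this section is the upper bound $\mathrm{rk}(G)\le\omega^{3k}$. By (R2) we need an ordinal-valued quantity that drops strictly in every proper quotient.

Embed $F$ in $SL_2(\mathbb C)$ as Sanov's group, which is free of rank $2$ on
$$\begin{pmatrix}1&2\\0&1\end{pmatrix},\qquad \begin{pmatrix}1&0\\2&1\end{pmatrix}.$$
For a $k$-marked residually free $G$, a homomorphism $G\to F$ is determined by the images of the generators, so $\mathrm{Hom}(G,F)\subset F^k\subset SL_2(\mathbb C)^k$. Let $Z_G$ be the Zariski closure of $\mathrm{Hom}(G,F)$ in $SL_2(\mathbb C)^k$. For example, $Z_{F_k}$ is the closure of $F^k$.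

We record two facts about $SL_2(\mathbb C)$.

1. (S1) $F^m$ is Zariski dense in $SL_2(\mathbb C)^m$. For $m=1$: the closure of $F$ is a group, and it contains the closure of $\{\begin{pmatrix}1&2n\\0&1\end{pmatrix}:n\in\mathbb Z\}$, which is the full upper unipotent group, and likewise the lower one; these two generate $SL_2(\mathbb C)$. In general, the closure of a product is the product of the closures.
2. (S2) The centralizer in $SL_2(\mathbb C)$ of an element $\neq\pm I$ has dimension $1$. Up to conjugacy the element is diagonal with distinct eigenvalues, with centralizer the diagonal torus, or it is $\pm\begin{pmatrix}1&1\\0&1\end{pmatrix}$, with centralizer $\{\pm\begin{pmatrix}1&s\\0&1\end{pmatrix}\}$.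

From (S2), the commuting pairs $(A,B)$ form a closed set of dimension at most $4$: if $A\neq\pm I$ we count $3+1$, and if $A=\pm I$ we count $3$. Commuting triples $(A,B,C)$ form a set of dimension at most $5$: if $A\neq\pm I$ we count $3+1+1$, and if $A=\pm I$ then $(B,C)$ is a commuting pair and we count $4$.

The sensible first try is $\theta(G)=\dim Z_G$. It is weakly monotone, but it cannot be strictly monotone, because it is a natural number at most $3k$ while $\mathrm{rk}(E)\ge\omega$. The groups $G_n$ of Proposition 5 show exactly where it fails. Mark $G_n$ by the images of $(a,t,c)$, and write $(A,T,C)$ for a homomorphism $G_n\to F$. If its image is nonabelian, Lemma 4, applied to $E\to G_n\to F$ with this image as $L$, shows that it kills one of $K_1,\dots,K_n$, because it kills their intersection. If it kills $K_i$, it kills $ta^{-i}$, so $T=A^i$. Conversely each triple $(A,A^i,C)\in F^3$ with $i\le n$ is a homomorphism: it factors through $\varphi_i$. So by (S1), $Z_{G_n}$ is the union of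
$$V_i=\{(A,A^i,C):A,C\in SL_2(\mathbb C)\},\qquad 1\le i\le n,$$
and of a closed set of commuting triples, of dimension at most $5$. Each $V_i$ is closed, irreducible, of dimension $6$, and the $V_i$ are distinct, since $A^i=A^j$ does not hold identically for $i\ne j$. The dimension is $6$ for every $n$, but what grows with $n$ is the number of $6$-dimensional components. So one should count components in each dimension, with the higher dimensions outweighing the lower ones.

For a closed subset $Z$ of an affine variety over $\mathbb C$, let $n_d(Z)$ be the number of its $d$-dimensional irreducible components, and put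
$$o(Z)=\sum_d\omega^d\,n_d(Z)\quad\text{(decreasing exponents)},\qquad o(\emptyset)=0.$$
Such ordinals, in Cantor normal form, are compared lexicographically from the highest exponent down. For instance $o(Z_{G_n})=\omega^6n+{}$(terms with exponent $\le5$).

**Lemma 6.** If $Z'\subsetneq Z$ are closed, there is $d$ with $n_d(Z')<n_d(Z)$ and $n_e(Z')=n_e(Z)$ for all $e>d$. In particular $o(Z')<o(Z)$.

**Proof.** Let $d$ be the largest dimension in which the sets of $d$-dimensional components of $Z$ and $Z'$ differ; it exists since $Z\neq Z'$. For $e>d$ the sets coincide, so $n_e(Z')=n_e(Z)$. Let $Y$ be a $d$-dimensional component of $Z'$. It lies in some component $T$ of $Z$. If $\dim T>d$, then $T$ is also a component of $Z'$ and contains $Y$ properly, which is impossible. So $\dim T=d$, and $Y=T$ because both are closed, irreducible and of the same dimension. Hence the $d$-dimensional components of $Z'$ form a subset of those of $Z$, proper by the choice of $d$. $\square$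

**Lemma 7.** If $N_G\subsetneq N_H$, then $Z_H\subsetneq Z_G$.

**Proof.** $\mathrm{Hom}(H,F)\subseteq\mathrm{Hom}(G,F)$ gives $Z_H\subseteq Z_G$. Suppose $Z_H=Z_G$, and let $g\in N_H$. The closed condition $g(A_1,\dots,A_k)=1$ holds on $\mathrm{Hom}(H,F)$, hence on $Z_H=Z_G\supseteq\mathrm{Hom}(G,F)$. So every homomorphism $G\to F$ kills $g$, and $g\in N_G$ because $G$ is residually free. Thus $N_H\subseteq N_G$, a contradiction. $\square$

**Proposition 8.** $\mathrm{rk}(G)\le\omega^{3k}$ for every $k$-marked residually free group $G$.

**Proof.** By Lemmas 6 and 7, $G\mapsto o(Z_G)$ drops strictly in proper quotients. (This also shows again that no infinite chain exists.) By (R2) and Lemma 6, $\mathrm{rk}(G)\le o(Z_G)\le o(SL_2(\mathbb C)^k)=\omega^{3k}$, because $SL_2(\mathbb C)^k$ is irreducible of dimension $3k$. $\square$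

## Adding $\omega^n$ above a given quotient

Now we go for lower bounds. Proposition 5 produced $\omega$ by stacking infinitely many single steps. To get $\omega^2$ we would like to stack infinitely many blocks of length $\omega$, and so on.

Here is the natural attempt. Suppose $L=F_k/N_L$ has many quotients $M_1,M_2,\dots$, all of rank at least $\omega^n$. Let $C_i=F_k/(N_{M_1}\cap\dots\cap N_{M_i})$, and hope that $\mathrm{rk}(C_{i+1})\ge\mathrm{rk}(C_i)+\omega^n$. The rank of $M_{i+1}$ comes from chains of normal subgroups between $N_{M_{i+1}}$ and $F_k$. To place them above $C_i$ we intersect them with $N_{C_i}$, and here the chain may collapse. In $E$, for instance, take $C=E/[E,E]\cong\mathbb Z^3$ and $M=E/K_2\cong F_2$. The rank $3$ of $M$ comes from its quotients $\mathbb Z^2,\mathbb Z,1$. Their kernels in $E$ all contain $[E,E]$, so intersecting them with $[E,E]$ gives $[E,E]$ each time. A lower bound for $\mathrm{rk}(M)$ alone says nothing about how much $M$ adds above $C$.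

The way out is to prove a statement relative to an arbitrary base $C$, and to ask of $L$ that its good quotients can be chosen to keep any prescribed element alive. That is what prevents collapse.

**Definition (the classes $\mathcal A_n$).** $\mathcal A_0$ is the class of f.g. nonabelian fully residually free groups. $\mathcal A_{n+1}$ is the class of $L\in\mathcal A_0$ such that for every $g\in L\setminus\{1\}$ there is a non-injective epimorphism $\pi:L\to M$ with $M\in\mathcal A_n$ and $\pi(g)\ne1$.

By Lemma 2 with $r=3$, $E_3\in\mathcal A_1$: use $\varphi_m$ with $m$ depending on $g$. On the other hand $F_2\notin\mathcal A_1$, since its proper residually free quotients are abelian by Proposition 1.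

**Lemma 9.** Let $L\in\mathcal A_n$ be $k$-marked and let $C$ be a $k$-marked residually free group with $N_C\not\subseteq N_L$. Then
$$\mathrm{rk}\big(F_k/(N_C\cap N_L)\big)\ge\mathrm{rk}(C)+\omega^n.$$
In particular, taking $C=1$, $\mathrm{rk}(L)\ge\omega^n$.

**Proof.** The special case is legitimate: if $C=1$ then $N_C=F_k\not\subseteq N_L$, $N_C\cap N_L=N_L$ and $\mathrm{rk}(C)=0$. We prove the inequality by induction on $n$.

**Step 1: $n=0$.** Here one step above $C$ is needed. Since $N_C\not\subseteq N_L$, we have $N_C\cap N_L\subsetneq N_C$. So $C$ is a proper quotient of the residually free group $F_k/(N_C\cap N_L)$, whose rank is then at least $\mathrm{rk}(C)+1$.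

**Step 2: from $n$ to $n+1$, the construction.** Let $L\in\mathcal A_{n+1}$. We build $C_0=C,C_1,C_2,\dots$, all of them quotients of $F_k/(N_C\cap N_L)$, each adding $\omega^n$ to the previous one. Suppose $C_i$ is a $k$-marked residually free group with
$$N_C\cap N_L\subseteq N_{C_i},\qquad N_{C_i}\not\subseteq N_L; \tag{1}$$
this holds for $i=0$. Choose $g\in N_{C_i}\setminus N_L$. Its image in $L$ is nontrivial, so there is a proper quotient $M_{i+1}\in\mathcal A_n$ of $L$, with the induced marking, such that $g\notin N_{M_{i+1}}$. Put
$$C_{i+1}=F_k/(N_{C_i}\cap N_{M_{i+1}}).$$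

**Step 3: each $C_{i+1}$ adds $\omega^n$.** Because of $g$, $N_{C_i}\not\subseteq N_{M_{i+1}}$. So the induction hypothesis, applied to $M_{i+1}\in\mathcal A_n$ and the base $C_i$, gives $\mathrm{rk}(C_{i+1})\ge\mathrm{rk}(C_i)+\omega^n$.

**Step 4: the construction can continue.** We check (1) for $i+1$. First, $N_C\cap N_L\subseteq N_{C_i}$ and $N_C\cap N_L\subseteq N_L\subseteq N_{M_{i+1}}$, so $N_C\cap N_L\subseteq N_{C_{i+1}}$. Second, neither $N_{C_i}$ nor $N_{M_{i+1}}$ is contained in $N_L$; for the latter this is because $L\to M_{i+1}$ is not injective. So both have nontrivial image under $F_k\to L$, and by Lemma 4 so does their intersection $N_{C_{i+1}}$.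

**Step 5: conclusion.** By Step 3, $\mathrm{rk}(C_i)\ge\mathrm{rk}(C)+\omega^n\cdot i$ for all $i$. Every $C_i$ is a quotient of $F_k/(N_C\cap N_L)$, so by (R1) the rank of the latter is at least $\sup_i(\mathrm{rk}(C)+\omega^n\cdot i)=\mathrm{rk}(C)+\omega^{n+1}$, since ordinal addition is continuous in the right argument. $\square$

## Free groups of rank $r$ lie in $\mathcal A_{2r-4}$

To use Lemma 9 we must find members of $\mathcal A_n$ for large $n$. Adding one generator will raise $n$ by two, by going from $F_{r-1}$ to $E_r$ and from $E_r$ to $F_r$.

**Lemma 10.** Let $r\ge3$. If $F_{r-1}\in\mathcal A_n$, then $E_r\in\mathcal A_{n+1}$.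

**Proof.** By Lemma 2, $E_r\in\mathcal A_0$, and for every $g\ne1$ some $\varphi_m:E_r\to F_{r-1}$ satisfies $\varphi_m(g)\ne1$; it is onto and not injective. $\square$

**Lemma 11.** Let $r\ge3$. If $E_r\in\mathcal A_n$, then $F_r\in\mathcal A_{n+1}$.

**Proof.** Clearly $F_r\in\mathcal A_0$. Let $F_r=\langle a,t,c_1,\dots,c_{r-2}\rangle$, $c=c_1$, $B=\langle a,c_1,\dots,c_{r-2}\rangle$, and let $g\in F_r\setminus\{1\}$.

**Step 1: reduction to a substitution.** We want an epimorphism $F_r\to E_r$ that keeps $g$ alive. For $v\in B$ let $\alpha_v$ be the automorphism of $F_r$ with $t\mapsto tv$ that fixes the other generators (its inverse is $\alpha_{v^{-1}}$), and let $p:F_r\to E_r$ be the quotient map. Then $p\alpha_v$ is onto, and not injective because $p$ is not. Compose it with $E_r\to B$, $t\mapsto1$, the identity on the other generators. The result fixes $B$ and sends $t\mapsto tv\mapsto v$, so it sends $g$ to $g|_{t=v}$. So it suffices to find $v\in B$ with $g|_{t=v}\neq1$.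

The choice of $v$ must depend on $g$, since $t\mapsto v$ kills $tv^{-1}$. Powers of one generator are not enough: $t\mapsto c^n$ kills $[c,t]$ for every $n$, and $t\mapsto a^n$ kills $[a,t]$.

**Step 2: the choice of $v$.** Write
$$g=g_0t^{e_1}g_1\cdots t^{e_m}g_m,$$
with $g_i\in B$ reduced words, $e_i=\pm1$, and $e_i=e_{i+1}$ whenever $g_i=1$ ($1\le i<m$). If $m=0$, then $g|_{t=v}=g_0\neq1$ for every $v$. Let $m\ge1$, take an integer $N>\max_i|g_i|$, and put $v=c^Nac^N$. Since $v^{e}=c^{eN}a^{e}c^{eN}$ for $e=\pm1$,
$$g|_{t=v}=g_0c^{e_1N}\,a^{e_1}\,b_1\,a^{e_2}\,b_2\cdots b_{m-1}\,a^{e_m}\,c^{e_mN}g_m,\qquad b_i=c^{e_iN}g_ic^{e_{i+1}N}. \tag{2}$$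
For example, $g=ata^{-1}t^{-1}$ with $N=2$ becomes $a\,c^2\,a\,c^2a^{-1}c^{-2}\,a^{-1}\,c^{-2}$, which is reduced.

**Step 3: no displayed letter $a^{e_i}$ cancels.** We show that each $b_i$ reduces to a nonempty word that begins and ends with $c^{\pm1}$.

If $g_i$ is not a power of $c$, write $g_i=c^{p}hc^{q}$ reduced, where $h$ is nonempty and begins and ends with letters other than $c^{\pm1}$. Then $b_i=c^{e_iN+p}\,h\,c^{q+e_{i+1}N}$ is reduced, and both outer exponents are nonzero since $|p|,|q|<N$.

If $g_i=c^j$, then $b_i=c^{j+(e_i+e_{i+1})N}$. This exponent is nonzero. When $e_i=e_{i+1}$ it equals $j\pm2N$ with $|j|<N$. When $e_i=-e_{i+1}$ it equals $j$, and $g_i\neq1$ in this case, so $j\neq0$.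

In the same way, writing $g_0=g_0'c^q$ reduced with $g_0'$ not ending in $c^{\pm1}$, we get $g_0c^{e_1N}=g_0'c^{q+e_1N}$ with $q+e_1N\neq0$, a reduced word ending in $c^{\pm1}$. Likewise $c^{e_mN}g_m$ reduces to a word beginning with $c^{\pm1}$. So (2) becomes a reduced word in which all $m\ge1$ displayed letters $a^{e_i}$ survive, each with neighbors $c^{\pm1}$. Hence $g|_{t=v}\ne1$. $\square$

**Proposition 12.** $F_r\in\mathcal A_{2r-4}$ for all $r\ge2$. Hence $\mathrm{rk}(F_k)\ge\omega^{2k-4}$ for all $k\geq2$.

**Proof.** $F_2\in\mathcal A_0$. By Lemmas 10 and 11, $F_{r-1}\in\mathcal A_n$ implies $E_r\in\mathcal A_{n+1}$, which implies $F_r\in\mathcal A_{n+2}$; so the first claim follows by induction on $r$. The second is Lemma 9 with $C=1$. $\square$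

**Proof of Theorem A.** By Proposition 12 the supremum is at least $\sup_k\omega^{2k-4}=\omega^\omega$. By Proposition 8 every rank is at most some $\omega^{3k}<\omega^\omega$, so the supremum is at most $\omega^\omega$, and it is not attained. $\blacksquare$

**Proof of Theorem B, part 1.** All ranks are $<\omega^\omega$ by Proposition 8. Conversely, let $\alpha<\omega^\omega$. By Theorem A there is a $G$ with $\mathrm{rk}(G)\ge\alpha$. If $\mathrm{rk}(G)>\alpha$, the definition of $\mathrm{rk}(G)$ as a supremum gives a proper residually free quotient $H$ of $G$ with $\mathrm{rk}(H)+1>\alpha$, that is, $\mathrm{rk}(H)\ge\alpha$. Replace $G$ by $H$ and repeat. The ranks strictly decrease, so this stops, and it stops at a group of rank exactly $\alpha$. $\blacksquare$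

## Homomorphisms with nonabelian image: the exponent $3k-6$

The bound $o(Z_G)$ is wasteful: for $F_2$ it gives $\omega^6$, while $\mathrm{rk}(F_2)=3$. The loss has a reason. Components coming from nonabelian images turn out to have dimension at least $6$, so their exponents can be shifted down by $6$. The abelian images, which can produce smaller components, can be controlled by one integer.

For a $k$-marked residually free $G$, let $\mathrm{Hom}^+(G,F)$ be the set of $\rho\in\mathrm{Hom}(G,F)$ with nonabelian image, and $Z_G^+$ its Zariski closure in $SL_2(\mathbb C)^k$.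

**Lemma 13.** Every component $W$ of $Z_G^+$ has dimension at least $6$.

**Proof.** We put a subvariety of dimension at least $6$ inside $W$, by deforming a single homomorphism.

**Step 1: a point on $W$ only.** The part of $W$ outside the other components is nonempty and open in $Z_G^+$, and $\mathrm{Hom}^+(G,F)$ is dense in $Z_G^+$. So there is $\rho\in\mathrm{Hom}^+(G,F)$ lying on $W$ and on no other component. Its image is free of some finite rank $m\ge2$, with a basis $y_1,\dots,y_m$. Write $\rho(s_i)=w_i(y_1,\dots,y_m)$.

**Step 2: a closed embedding.** Consider the word map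
$$f:SL_2(\mathbb C)^m\to SL_2(\mathbb C)^k,\qquad f(B)=(w_1(B),\dots,w_k(B)).$$
Each $y_j$ is a word $u_j$ in the $\rho(s_i)$, so $u_j(w_1,\dots,w_k)=y_j$ in the free group on the $y$'s. Hence $u=(u_1,\dots,u_m)$ satisfies $u(f(B))=B$ for all $B$. So the image of $f$ is the closed set $\{x:f(u(x))=x\}$, and $f$ is an isomorphism onto it. The image is irreducible of dimension $3m$.

**Step 3: the image lies in $Z_G^+$.** The tuples in $SL_2(\mathbb C)^m$ whose entries do not all commute form a nonempty open set. By (S1) and irreducibility, the tuples in $F^m$ that generate a nonabelian group are dense in $SL_2(\mathbb C)^m$. Such a tuple defines $\sigma:\rho(G)\to F$ on the basis $y$, and $f$ maps it to $\sigma\circ\rho\in\mathrm{Hom}^+(G,F)$. Hence $f(SL_2(\mathbb C)^m)\subseteq Z_G^+$.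

**Step 4: conclusion.** This irreducible set contains $\rho=f(y)$ and lies in some component, which must be $W$. So $\dim W\ge3m\ge6$. $\square$

Put
$$o^+(G)=\sum_{d\ge6}\omega^{d-6}\,n_d(Z_G^+)\quad\text{(decreasing exponents)},$$
and let $b(G)\in\{0,\dots,k\}$ be the rank of the free abelian group $\mathrm{Hom}(G,\mathbb Z)\subseteq\mathbb Z^k$. For example $o^+(G_n)=n$ for the groups $G_n$ of Proposition 5: the nonabelian images lie in $V_1\cup\dots\cup V_n$ and are dense in each $V_i$.

**Lemma 14.** For every $k$-marked residually free group $G$,
$$\mathrm{rk}(G)\le(k+1)\cdot o^+(G)+b(G). \tag{3}$$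

**Proof.** By (R2) it is enough that the right-hand side drops in every proper quotient. Let $N_G\subsetneq N_H$. Then $\mathrm{Hom}^+(H,F)\subseteq\mathrm{Hom}^+(G,F)$, so $Z_H^+\subseteq Z_G^+$.

**Step 1: the case $Z_H^+\neq Z_G^+$.** Lemma 6 gives $d$ with $n_d(Z_H^+)<n_d(Z_G^+)$ and equality above $d$. By Lemma 13, $d\ge6$, and so $o^+(H)<o^+(G)$.

**Step 2: the case $Z_H^+=Z_G^+$.** Then $o^+(H)=o^+(G)$, and we show $b(H)<b(G)$. For $g\in N_H$ the closed condition $g=1$ holds on $\mathrm{Hom}^+(H,F)$, hence on $Z_H^+=Z_G^+\supseteq\mathrm{Hom}^+(G,F)$. So every $\rho\in\mathrm{Hom}^+(G,F)$ kills $N_H$. Take $g\in N_H\setminus N_G$. Some $\rho\in\mathrm{Hom}(G,F)$ has $\rho(g)\neq1$; its image is abelian, hence infinite cyclic. So some $\varphi\in\mathrm{Hom}(G,\mathbb Z)$ has $\varphi(g)\neq0$. Therefore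
$$\mathrm{Hom}(H,\mathbb Z)=\{\varphi\in\mathrm{Hom}(G,\mathbb Z):\varphi(N_H)=0\}$$
is a proper subgroup of $\mathrm{Hom}(G,\mathbb Z)$. The quotient is torsion-free, since if $n\varphi$ kills $N_H$ with $n\neq0$, so does $\varphi$. A nonzero torsion-free quotient has positive rank, so $b(H)<b(G)$.

**Step 3: one ordinal for both cases.** If $o^+$ is unchanged and $b$ drops, then $(k+1)\cdot o^++b$ drops. If $\alpha'=o^+(H)<\alpha=o^+(G)$ and $b'=b(H)\le k$, then
$$(k+1)\alpha'+b'<(k+1)\alpha'+(k+1)=(k+1)(\alpha'+1)\le(k+1)\alpha\le(k+1)\alpha+b(G).\qquad\square$$

As a check, for $F_2$ we have $Z^+_{F_2}=SL_2(\mathbb C)^2$, so $o^+=1$, $b=2$, and (3) gives $\mathrm{rk}(F_2)\le5$, compared with the true value $3$.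

**Proof of Theorem B, part 2.** Every $k$-marked residually free group is a quotient of $F_k$, so by (R1) the maximal rank is $\mathrm{rk}(F_k)$. The lower bound is Proposition 12. For the upper bound let $k\ge3$, and let $H$ be a proper residually free quotient of $F_k$; we bound $\mathrm{rk}(H)$ by (3).

Some $w\neq1$ lies in $N_H$, so $Z_H^+\subseteq\{w=1\}$. This closed set is not all of $SL_2(\mathbb C)^k$, because some homomorphism $F_k\to F$ does not kill $w$. So the components of $Z_H^+$ have dimension at most $3k-1$, and the exponents in $o^+(H)$ are at most $3k-7$. Hence $o^+(H)\le\omega^{3k-7}M$ for some finite $M$. Since $3k-7\ge1$, we have $(k+1)\cdot\omega^{3k-7}=\omega^{3k-7}$. So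
$$\mathrm{rk}(H)\le(k+1)\cdot o^+(H)+b(H)\le\omega^{3k-7}M+k<\omega^{3k-6}.$$
This holds for every proper residually free quotient $H$, so $\mathrm{rk}(F_k)\le\omega^{3k-6}$. $\blacksquare$

## The exact value $\mathrm{rk}(F_3)=\omega^2$

Parts of Theorem B(3) are done: the cases $k\le2$ are Proposition 1, and $\mathrm{rk}(F_3)\ge\omega^2$ is Proposition 12. Part 2 gives only $\mathrm{rk}(F_3)\le\omega^3$, because it allows $8$-dimensional components in $Z_H^+$ for a proper quotient $H$ of $F_3$. We now show that $8$ does not occur. For this we use the following result.

**Theorem** (Fine, Gaglione, Myasnikov, Rosenberger, Spellman, *A classification of fully residually free groups of rank three or less*, J. Algebra 200 (1998) 571–605). A fully residually free group generated by at most three elements is trivial, free, free abelian, or isomorphic to $\langle x_1,x_2,x_3\mid x_3^{-1}vx_3=v\rangle$ with $1\neq v=v(x_1,x_2)$ not a proper power.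

For example, $v=x_1$ gives $E_3$. Since the theorem is about fully residually free groups, we first reduce to them.

**Lemma 15.** Let $H$ be a $k$-marked residually free group. There are finitely many fully residually free quotients $L_1,\dots,L_n$ of $H$ such that every homomorphism $H\to F$ factors through some $L_i$. Consequently $Z_H^+=Z_{L_1}^+\cup\dots\cup Z_{L_n}^+$.

**Proof.** As there are no infinite chains of proper quotients, we may assume the first claim for all proper residually free quotients of $H$. If $H$ is fully residually free, take $L_1=H$. Otherwise there are $h_1,\dots,h_q\ne1$ in $H$ such that no homomorphism of $H$ to a free group keeps all of them alive; in particular every $\rho\in\mathrm{Hom}(H,F)$ kills some $h_i$. Let $H_i$ be the quotient of $H$ by the intersection of the kernels of all $\rho\in\mathrm{Hom}(H,F)$ with $\rho(h_i)=1$. This is residually free, and it is a proper quotient because $h_i$ becomes trivial. Every $\rho\in\mathrm{Hom}(H,F)$ factors through some $H_i$. Apply the induction hypothesis to each $H_i$ and collect the resulting quotients.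

With the induced markings, $\mathrm{Hom}^+(H,F)$ is then the union of the sets $\mathrm{Hom}^+(L_i,F)$. Take closures. $\square$

**Lemma 16.** Let $L$ be a fully residually free proper quotient of $F_3$. Then $\dim Z_L^+\le7$.

**Proof.**

**Step 1: the generating tuple does not matter.** We want to compute in the generators of the classification. Let $s$ and $x$ be two finite generating tuples of $L$, with $x=u(s)$ and $s=w(x)$ for tuples of words $u,w$. The word maps $u$ and $w$ are mutually inverse between the two copies of $\mathrm{Hom}^+(L,F)$, written in $s$- and in $x$-coordinates. By continuity they map the two closures into each other, and the closed conditions $w(u(A))=A$ and $u(w(A'))=A'$ persist on the closures. So the closures are isomorphic and have the same dimension.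

**Step 2: the free and abelian cases.** Since $N_L\ne1$, the group $L$ is not free of rank $3$, by (F3). If $L$ is free of rank at most $2$, a basis puts $Z_L^+$ inside $SL_2(\mathbb C)^m$ with $m\le2$, so its dimension is at most $6$. If $L$ is abelian (in particular if it is trivial), then $Z_L^+=\emptyset$.

**Step 3: the remaining case.** Let $L=\langle x_1,x_2,x_3\mid[x_3,v]\rangle$ with $v\neq 1$, and let $(A,B,T)\in F^3$ correspond to a homomorphism $L\to F$. We place these triples in two sets of dimension at most $7$.

If $v(A,B)\neq1$, then $v(A,B)\neq\pm I$, since $F$ is torsion-free and so does not contain $-I$. So $(A,B,T)$ lies in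
$$\{(A,B,T):v(A,B)\neq\pm I,\ T\,v(A,B)=v(A,B)\,T\}.$$
Over each $(A,B)$ in the $6$-dimensional variety $SL_2(\mathbb C)^2$, the fiber is empty or has dimension $1$ by (S2). So this set has dimension at most $6+1=7$.

If $v(A,B)=1$, then $A,B$ satisfy a nontrivial relation, so by (F4) they commute. Commuting pairs form a set of dimension at most $4$, and $T$ adds at most $3$, so the dimension is at most $7$.

The closure of a set contained in the union of these two has dimension at most $7$. $\square$

**Proof of Theorem B, part 3, upper bound for $k=3$.** Let $H$ be a proper residually free quotient of $F_3$, and let $L_1,\dots,L_n$ be as in Lemma 15. Each $L_i$ is a quotient of $H$, hence a proper quotient of $F_3$. So by Lemmas 15 and 16, $\dim Z_H^+\le7$, and by Lemma 13 all components of $Z_H^+$ have dimension $6$ or $7$. So $o^+(H)=\omega p+q$ with $p,q<\omega$. By (3) and $4\cdot\omega=\omega$,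
$$\mathrm{rk}(H)\le4\cdot(\omega p+q)+3=\omega p+4q+3<\omega^2 .$$
Since this holds for every $H$, we get $\mathrm{rk}(F_3)\le\omega^2$. With Proposition 12, $\mathrm{rk}(F_3)=\omega^2$. $\blacksquare$
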